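# A pseudobounded group with slowly oscillating functions that have no limit at infinity

## 1. Theorem A, Theorem B, and what they say

Throughout, $\mathbb N=\{1,2,\dots\}$. The terms used in the statements are defined precisely right after them and in Section 2.

**Theorem A.** Every group $H$ is a subgroup of a group $G$ with $|G|=\max(2,|H|)^{\aleph_0}$ such that

1. $G$ is strongly bounded, hence its finitary ballean is pseudobounded;
2. every bounded slowly oscillating function $f:H\to\mathbb R$ extends to a slowly oscillating function $G\to\mathbb R$ with the same infimum and supremum.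

**Corollary.** In ZFC there is a group $G$ with $|G|=2^{\aleph_0}$ whose finitary ballean is pseudobounded and which carries a slowly oscillating $f:G\to[0,1]$ with $f^{-1}(0)$ and $f^{-1}(1)$ both infinite. Such an $f$ is not constant at infinity.

**Theorem B.** Let $G$ be infinite with pseudobounded finitary ballean, and let $\varphi:G\to\mathbb R$ be slowly oscillating. Then the cluster set
$$L(\varphi)=\{c\in\mathbb R:\ \varphi^{-1}(U)\text{ is infinite for every neighbourhood }U\text{ of }c\}$$
is a nonempty compact interval, possibly a point. In particular $\varphi$ is constant at infinity whenever $\varphi(G)$ is nowhere dense (for example finite). The result is sharp: there is one fixed pseudobounded group on which every compact interval $[u,v]$ is $L(\varphi)$ for some slowly oscillating $\varphi$.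

Here is the setting. On a group $G$ call two points close if they differ by left multiplication by an element of a fixed finite set. A function is slowly oscillating if, far out, it hardly changes between close points. The group is pseudobounded if every slowly oscillating function on it is bounded. A function is constant at infinity if it converges to one real number as we leave finite sets. The following problem is from Taras Banakh and Igor Protasov, "The normality and bounded growth of balleans", arXiv:1810.07979 (2018): if the finitary ballean of $G$ is pseudobounded, is each slowly oscillating function on $G$ constant at infinity? In other words, does "all slowly oscillating functions are bounded" force "all slowly oscillating functions converge"?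

The Corollary answers no. Theorem A says that pseudobounded groups can be as rich as we like: every bounded slowly oscillating function on any group $H$, for example on $\mathbb Z$, survives inside some pseudobounded group. Theorem B says what remains true: a slowly oscillating function on a pseudobounded group cannot jump between two values, it has to fill the interval between them infinitely often.

## 2. Slow oscillation and limits at infinity on a group

**Definition (finitary ballean).** Let $[G]^{<\omega}$ be the ideal of finite subsets of $G$. For $F\in[G]^{<\omega}$ with $1_G\in F$ put $E_F=\{(x,y)\in G\times G:y\in Fx\}$. The finitary ballean of $G$ is $G$ with the family $\mathcal E_{[G]^{<\omega}}$ of all these $E_F$.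

The ball of radius $F$ at $x$ is $E_F[x]=Fx$. The bounded sets (subsets of balls) are exactly the finite sets. In $\mathbb Z$, written additively, the ball of radius $F=\{-1,0,1\}$ at $n$ is $\{n-1,n,n+1\}$.

**Definition (slowly oscillating).** A function $\varphi:G\to\mathbb R$ is slowly oscillating if for every $E_F$ and every $\varepsilon>0$ there is a finite set $B\subset G$ with $\operatorname{diam}\varphi(Fx)<\varepsilon$ for all $x\in G\setminus B$.

**Definition (pseudobounded, constant at infinity).** The finitary ballean of $G$ is pseudobounded if every slowly oscillating $\varphi:G\to\mathbb R$ is bounded; we then also say that $G$ is pseudobounded. A function $\varphi:G\to\mathbb R$ is constant at infinity if there is $c\in\mathbb R$ such that $G\setminus\varphi^{-1}(U)$ is finite for every neighbourhood $U$ of $c$.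

On $\mathbb Z$: the function $(-1)^n$ is not slowly oscillating. The function $\log(1+|n|)$ is slowly oscillating, because $(1+|n+m|)/(1+|n|)\to1$ as $|n|\to\infty$ for fixed $m$, and it is unbounded. The function $1_{\{1,2,3,\dots\}}$ is slowly oscillating, because shifting by $m$ changes it at only $|m|$ places; it is bounded but not constant at infinity. The function $1/(1+|n|)$ is constant at infinity.

The next lemma is the form of the definition that we use all the time.

**Lemma 1.** A function $\varphi:G\to\mathbb R$ is slowly oscillating if and only if for every $g\in G$ and $\varepsilon>0$ the set $\{x\in G:|\varphi(gx)-\varphi(x)|>\varepsilon\}$ is finite. It suffices to check this for all $g$ in a generating set of $G$.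

*Proof.* If $\varphi$ is slowly oscillating, take $F=\{1,g\}$. Conversely, let $F\ni1$ be finite and $\varepsilon>0$. Off the finite set $\bigcup_{g\in F}\{x:|\varphi(gx)-\varphi(x)|>\varepsilon/3\}$ we have $\operatorname{diam}\varphi(Fx)\le2\max_{g\in F}|\varphi(gx)-\varphi(x)|\le2\varepsilon/3<\varepsilon$.

For the second claim, suppose $g$ and $h$ satisfy the finiteness condition. In
$$\varphi(ghx)-\varphi(x)=[\varphi(g(hx))-\varphi(hx)]+[\varphi(hx)-\varphi(x)]$$
the first bracket exceeds $\varepsilon/2$ in absolute value only when $hx$ lies in a finite set, that is, for finitely many $x$; so does the second. Hence $gh$ satisfies the condition. For $g^{-1}$ put $x=gy$: then $\varphi(g^{-1}x)-\varphi(x)=-(\varphi(gy)-\varphi(y))$. $\square$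

If $\varphi$ is slowly oscillating and $\tau:\mathbb R\to\mathbb R$ is 1-Lipschitz, then $\tau\circ\varphi$ is slowly oscillating, by Lemma 1.

**Definition (length function, strongly bounded).** A length function on $G$ is a map $\ell:G\to[0,\infty)$ with $\ell(g^{-1})=\ell(g)$ and $\ell(gh)\le\ell(g)+\ell(h)$. The group $G$ is strongly bounded if every length function on $G$ is bounded.

Finite groups are strongly bounded. The group $\mathbb Z$ is not, since $\ell(n)=|n|$ is an unbounded length function.

## 3. Countable groups, and groups with many countable normal subgroups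

If $G$ is finite there is nothing to ask: every function is constant at infinity, because all complements are finite.

If $G$ is countably infinite, then $G$ is never pseudobounded, so the problem does not concern it. To see this, write $G=\bigcup_nF_n$ with finite symmetric sets $F_0\ni 1$, $F_n\subsetneq F_{n+1}$, $F_nF_n\subset F_{n+1}$, and let $\psi(x)=\min\{n:x\in F_n\}$. Let $g\in F_m$. If $\psi(x)=n\ge m$, then $gx\in F_nF_n\subset F_{n+1}$, so $\psi(gx)\le\psi(x)+1$. The same argument for $g^{-1}$ and $gx$ gives $\psi(x)\le\psi(gx)+1$ when $\psi(gx)\ge m$. So $|\psi(gx)-\psi(x)|\le1$ off a finite set. Since $\psi(x)\to\infty$ off finite sets, $\log(1+\psi)$ is slowly oscillating, and it is unbounded.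

So a counterexample must be uncountable. The following positive results are quoted with the problem: if $G$ is uncountable Abelian, or more generally uncountable with each countable subset contained in a countable normal subgroup, then every slowly oscillating function is constant at infinity. It is instructive to prove this by hand.

Let $G$ be such a group and $\varphi$ slowly oscillating on it. For a countably infinite normal subgroup $A$ let $S_A=\{x:\varphi(gx)\ne\varphi(x)\text{ for some }g\in A\}$. It is the union, over $g\in A$ and $n\in\mathbb N$, of the finite sets $\{x:|\varphi(gx)-\varphi(x)|>1/n\}$, so it is countable, and we can pick $x\notin S_A$. For $g\in A$ write $xg=(xgx^{-1})x$. By normality $xgx^{-1}\in A$, so $\varphi(xg)=\varphi(x)$. On the other hand, slow oscillation for the element $x$ says that $|\varphi(xg)-\varphi(g)|\le\varepsilon$ for all but finitely many $g\in A$. Together: $\varphi(g)\to\varphi(x)$ as $g$ leaves finite subsets of $A$. So $\varphi|_A$ converges to a number $c_A$, and $c_A=c_{A'}$ whenever $A\subset A'$. Fix one $A$ and let $c=c_A$. If $G\setminus\varphi^{-1}(U)$ were infinite for some neighbourhood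 $U$ of $c$, it would contain a countably infinite set $B$. Take a countable normal subgroup $A'\supset A\cup B$: then $\varphi|_{A'}$ converges to $c$, although $\varphi\notin U$ on the infinite set $B\subset A'$. This is a contradiction.

This argument never uses pseudoboundedness, and it hinges on normality. For a general countable subgroup $A$ we still know that $\varphi$ is constant on $Ax$ for all $x$ outside a countable set, but nothing connects $\varphi(xg)$ with $\varphi(x)$. In Section 9 we shall exploit exactly this: our extensions are left $H$-invariant away from $H$, and that puts no constraint on $f|_H$. Uncountability alone does not give pseudoboundedness: the problem is also quoted with the fact that every uncountable free group admits an unbounded slowly oscillating function.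

## 4. Two-valued functions on a pseudobounded group, and Theorem B

A sensible person now uses pseudoboundedness: given a slowly oscillating $\varphi$ that is not constant at infinity, manufacture an unbounded slowly oscillating function from it. For two-valued $\varphi$ this works. It gives Theorem B, apart from its sharpness.

**Proposition 2.** Let $G$ be infinite and pseudobounded, and let $A\subset G$ be such that $D_g=\{y:1_A(gy)\ne1_A(y)\}$ is finite for every $g\in G$. Then $A$ or $G\setminus A$ is finite.

*Proof.*

**Step 1.** *We build many slowly oscillating functions out of $A$.* Let $\theta\in c_0(G)$, that is, $\theta:G\to\mathbb R$ with $\{|\theta|>\varepsilon\}$ finite for all $\varepsilon>0$. Put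
$$\varphi_\theta(x)=\sum_{h\in G}\theta(h)\bigl(1_A(xh)-1_A(h)\bigr).$$
Only $h\in D_x$ contribute, so the sum is finite. Now substitute $y=xh$:
$$\varphi_\theta(gx)-\varphi_\theta(x)=\sum_h\theta(h)\bigl(1_A(gxh)-1_A(xh)\bigr)=\sum_{y\in D_g}\bigl(1_A(gy)-1_A(y)\bigr)\,\theta(x^{-1}y).$$
If this exceeds $\varepsilon$ in absolute value, then $|\theta(x^{-1}y)|>\varepsilon/|D_g|$ for some $y\in D_g$, so $x^{-1}y$ lies in a finite set. As $D_g$ is finite, only finitely many $x$ qualify. By Lemma 1, $\varphi_\theta$ is slowly oscillating, hence bounded.

**Step 2.** *We turn these separate bounds into a uniform bound on $|D_x|$.* For fixed $x$ the map $\theta\mapsto\varphi_\theta(x)$ is a linear functional on the Banach space $c_0(G)$ of norm $|D_x|$: its coefficients are $\pm1$ on $D_x$ and $0$ elsewhere. By Step 1 these functionals are pointwise bounded. The uniform boundedness principle gives $\sup_x|D_x|<\infty$.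

**Step 3.** *We find a constant function at finite $\ell^2$-distance from $1_A$.* Consider the affine Hilbert space $1_A+\ell^2(G)$. It contains $S=\{1_A(x\,\cdot):x\in G\}$, since $\|1_A(x\,\cdot)-1_A\|_2^2=|D_x|$, and $S$ is bounded by Step 2. The maps $U_x:\psi\mapsto\psi(x\,\cdot)$ are isometries of this affine space onto itself and map $S$ onto $S$.

A nonempty bounded set $S$ in a Hilbert space has a unique Chebyshev centre. Indeed, let $\rho(\xi)=\sup_{s\in S}\|\xi-s\|$ and $R=\inf\rho$. The parallelogram law gives, for each $s\in S$,
$$\Bigl\|\tfrac{\xi+\eta}2-s\Bigr\|^2=\tfrac12\|\xi-s\|^2+\tfrac12\|\eta-s\|^2-\tfrac14\|\xi-\eta\|^2,$$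
so $R^2\le\frac12\rho(\xi)^2+\frac12\rho(\eta)^2-\frac14\|\xi-\eta\|^2$. Hence minimizing sequences for $\rho$ are Cauchy. As $\rho$ is 1-Lipschitz, their limit attains $R$, and the same inequality shows that the minimizer is unique.

Let $\psi$ be the centre of our $S$. Since $U_x$ is an isometry with $U_xS=S$, we have $\rho(U_x\psi)=\rho(\psi)$, and uniqueness gives $U_x\psi=\psi$. So $\psi(xy)=\psi(y)$ for all $x,y$, which means that $\psi$ is a constant $r$, and $1_A-r\in\ell^2(G)$.

**Step 4.** *We conclude.* If $A$ is infinite, square summability of $1_A-r$ forces $r=1$. If $G\setminus A$ is infinite, it forces $r=0$. Both cannot hold. $\square$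

*Proof of Theorem B, except sharpness.*

**Step 1.** *$L(\varphi)$ is nonempty and compact.* As $G$ is pseudobounded, $\varphi(G)$ lies in a compact interval $J$, and $L(\varphi)\subset J$. If $L(\varphi)$ were empty, each point of $J$ would have an open neighbourhood with finite preimage, and a finite subcover would make $G$ finite. If $c\notin L(\varphi)$, some open $U\ni c$ has finite preimage, and then $U\cap L(\varphi)=\emptyset$; so $L(\varphi)$ is closed.

**Step 2.** *$L(\varphi)$ has no gaps.* Suppose $r\notin L(\varphi)$ but $L(\varphi)$ meets both $(-\infty,r)$ and $(r,\infty)$. Choose $\varepsilon>0$ such that $Z=\varphi^{-1}((r-\varepsilon,r+\varepsilon))$ is finite, and let $A=\varphi^{-1}((r,\infty))$. A point of $L(\varphi)$ above $r$ has a neighbourhood inside $(r,\infty)$, so $A$ is infinite; likewise $G\setminus A$ is infinite. If $1_A(gx)\ne1_A(x)$, then either $x$ or $gx$ lies in $Z$, which happens for finitely many $x$; or one of $\varphi(x),\varphi(gx)$ is $\ge r+\varepsilon$ and the other $\le r-\varepsilon$, so that $|\varphi(gx)-\varphi(x)|\ge2\varepsilon$, which again happens for finitely many $x$. So every $D_g$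 is finite, and Proposition 2 is contradicted. Hence $L(\varphi)$ is an interval.

**Step 3.** *Nowhere dense range.* We have $L(\varphi)\subset\overline{\varphi(G)}$, which contains no nondegenerate interval if $\varphi(G)$ is nowhere dense. So $L(\varphi)=\{c\}$. Let $U$ be an open neighbourhood of $c$. Every point of the compact set $J\setminus U$ has a neighbourhood with finite preimage; by compactness $\varphi^{-1}(J\setminus U)=G\setminus\varphi^{-1}(U)$ is finite. So $\varphi$ is constant at infinity. $\square$

Why does this not settle the problem with the answer yes? Replace $1_A$ by a general $\varphi$. The increment $\delta_x(h)=\varphi(xh)-\varphi(h)$ is now only known to lie in $c_0(G)$ as a function of $h$. The sum $\sum_h\theta(h)\delta_x(h)$ converges absolutely for every $\theta\in c_0(G)$ only if $\delta_x\in\ell^1(G)$. This already fails on $\mathbb Z$ for $\varphi(n)=\sin\log(1+|n|)$: it is slowly oscillating, but $\sum_n|\varphi(n+1)-\varphi(n)|=\infty$, because $\varphi$ comes arbitrarily close to $1$ and to $-1$, alternately, infinitely often as $n\to\infty$. So the definition of $\varphi_\theta$ breaks down as soon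 as $\varphi$ moves from one value to another in ever smaller steps. Theorem A is built on this: its functions make every transition in many small steps.

## 5. Strong boundedness through short words

To produce pseudobounded groups we pass through strong boundedness.

**Lemma 3.** A strongly bounded group is pseudobounded.

*Proof.* Let $\varphi$ be slowly oscillating and $\ell(g)=\sup_x|\varphi(gx)-\varphi(x)|$. This is finite, because the difference is at most $1$ off a finite set. Substituting as in the proof of Lemma 1 gives $\ell(g^{-1})=\ell(g)$ and $\ell(gh)\le\ell(g)+\ell(h)$. So $\ell$ is a length function, hence bounded, and $|\varphi(g)-\varphi(1)|\le\ell(g)$. $\square$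

**Lemma 4.** Suppose there are numbers $\lambda_n\in\mathbb N$ such that for every sequence $(g_n)_{n\ge1}$ in $G$ there are $a,b,c,d\in G$ for which each $g_n$ is a nonempty word of length $\le\lambda_n$ in $a^{\pm1},b^{\pm1},c^{\pm1},d^{\pm1}$. Then $G$ is strongly bounded.

*Proof.* If $\ell$ is an unbounded length function, choose $g_n$ with $\ell(g_n)\ge n\lambda_n$, and then $a,b,c,d$ for this sequence. With $M=\max\{\ell(a),\ell(b),\ell(c),\ell(d)\}$ we get $n\lambda_n\le\ell(g_n)\le\lambda_nM$, so $n\le M$ for all $n$. This is absurd. $\square$

It is essential that $\lambda_n$ is fixed before the sequence is chosen. The plan is now to add four elements $a,b,c,d$ for one sequence at a time, without losing slowly oscillating functions, and to iterate until every sequence has been served. One step is the following statement, the heart of the matter.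

**Proposition 5.** There are numbers $\lambda_n\in\mathbb N$ such that for every group $H$ and every sequence $(g_n)_{n\ge1}$ in $H$ there is a group $K\supsetneq H$, $|K|\le|H|+\aleph_0$, with elements $a,b,c,d\in K$ such that

* (i) each $g_n$ is a nonempty word of length $\le\lambda_n$ in $a^{\pm1},b^{\pm1},c^{\pm1},d^{\pm1}$;
* (ii) every slowly oscillating $f:H\to[0,1]$ extends to a slowly oscillating $\tilde f:K\to[0,1]$ with $\tilde f(hx)=\tilde f(x)$ for all $h\in H$, $x\in K\setminus H$.

The group $K$ will depend only on $H$ and $(g_n)$, not on $f$. Sections 6 to 10 prove Proposition 5.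

## 6. The amalgam $K=P*_CQ$

**Step 1.** *We fix exponents, for all groups at once.* Let $I=\{2^j:j\ge0\}$. For distinct $k,k'\in I$ the difference $k-k'$ determines the ordered pair $(k,k')$: its sign tells which is larger, and $2^i-2^j=2^j(2^{i-j}-1)$ with $i>j$ has 2-adic valuation $j$, after which $i$ is known. Cut $I$ into consecutive blocks $I_n=\{k_{n,1}<\dots<k_{n,N_n}\}$, $n\in\mathbb N$, with $N_n=n+1\ge2$. So $I_1=\{1,2\}$, $I_2=\{4,8,16\}$, and so on.

**Step 2.** *We define two groups and a free subgroup in each.* Let $P=H*\langle a\rangle*\langle b\rangle$ with $a,b$ of infinite order, and let $Q=\langle c\rangle*\langle d\rangle$ be free of rank 2. Put $t_k=a^{-k}ba^k$, $s_k=c^{-k}dc^k$ and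
$$u_n=t_{k_{n,1}}t_{k_{n,2}}\cdots t_{k_{n,N_n}},\qquad q_n=s_{k_{n,1}}s_{k_{n,2}}\cdots s_{k_{n,N_n}},\qquad p_n=g_nu_n\in P.$$
For instance $u_1=t_1t_2=a^{-1}ba\,a^{-2}ba^2=a^{-1}ba^{-1}ba^2$.

The $t_k$ $(k\in\mathbb Z)$ freely generate a free subgroup of $\langle a,b\rangle$: a reduced word $t_{k_1}^{\epsilon_1}t_{k_2}^{\epsilon_2}\cdots$ with $\epsilon_i=\pm1$ equals $a^{-k_1}b^{\epsilon_1}a^{k_1-k_2}b^{\epsilon_2}\cdots$, and when $k_i=k_{i+1}$ we have $\epsilon_i=\epsilon_{i+1}$, so no letter $b^{\pm1}$ cancels. The $u_n$ use disjoint sets of letters $t_k$. The homomorphism that kills all letters except the $t_{k_{n,1}}$ sends $u_n$ to $t_{k_{n,1}}$, so a nontrivial reduced word in the $u_n$ has nontrivial image. Hence the $u_n$ are free generators of the subgroup they generate, and in the same way so are the $q_n$. The homomorphism $P\to\langle a\rangle*\langle b\rangle$ that kills $H$ sends $p_n$ to $u_n$, so the $p_n$ are also free generators of the subgroup they generate.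

**Step 3.** *We glue, and obtain (i).* By Step 2, $p_n\mapsto q_n$ is an isomorphism $\langle p_n:n\ge1\rangle\to\langle q_n:n\ge1\rangle$. Let
$$K=P*_CQ,\qquad C=\langle p_n:n\ge1\rangle=\langle q_n:n\ge1\rangle,\quad p_n=q_n.$$
By the normal form theorem for amalgams, $P$ and $Q$ embed in $K$ and $P\cap Q=C$. Clearly $|K|\le|H|+\aleph_0$, $H\subset P\subset K$, and $a\notin H$, so $K\supsetneq H$. Finally
$$g_n=p_nu_n^{-1}=q_nu_n^{-1},$$
and spelling out $u_n$ and $q_n$ takes $\sum_i(2k_{n,i}+1)$ letters each. So (i) holds with $\lambda_n=2\sum_{i=1}^{N_n}(2k_{n,i}+1)$, which depends only on $n$.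

Why blocks of growing length? One would first try $N_n=1$, that is $u_n=t_{k_n}$ and $q_n=s_{k_n}$ with distinct $k_n$; (i) still holds. Take $H=\langle h\rangle\cong\mathbb Z$, $g_n=h^n$, and $f(h^m)=1$ if $m\ge1$, $f(h^m)=0$ if $m\le0$. The natural way to extend $f$ is to make it change as little as possible: invariant under left multiplication by $a$ and $b$ on $P$, and under $c$ everywhere. Let $F$ be such an extension and $x_n=u_n^{-1}$. Then $F(x_n)=F(1)=0$ and $F(q_nx_n)=F(p_nx_n)=F(g_n)=1$. Since $q_n=c^{-k_n}dc^{k_n}$, the invariance under $c$ gives
$$F(d\,c^{k_n}x_n)-F(c^{k_n}x_n)=1\qquad\text{for every }n.$$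
The points $c^{k_n}x_n$ are distinct: $c^{k_n}x_n=c^{k_m}x_m$ gives $c^{k_m-k_n}=x_nx_m^{-1}\in P\cap Q=C=\langle q_n\rangle$, but every $q_n$ has exponent sum $0$ in $c$, so $k_n=k_m$ and $n=m$. So $F$ is not slowly oscillating. The whole change $f(g_n)-f(1)=1$ has to be made in a single $d$-step, once for every $n$.

With blocks of length $N_n$ the word $q_n$ contains $N_n$ letters $d$, and we can pay $1/N_n$ at each. As $N_n\to\infty$ and since each fixed $n$ causes a big change only at finitely many places, this looks slowly oscillating. But each payment changes the function on new cosets, which creates new changes under the $p_n$, which must be paid for on the next cosets, and so on. We have to see that these debts shrink. This is where the powers of $2$ come in.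

## 7. Prescribing increments on a coset of a free product

How much freedom do we have to define a function on one coset $Py$? The lemma says: complete freedom for the increments along $a$ and $b$, and the obvious consistency condition for $H$.

**Lemma 6.** Let $V$ be a set on which $P=H*\langle a\rangle*\langle b\rangle$ acts freely and transitively on the left. Let $y\in V$, $r_0\in\mathbb R$, let $\beta:V\to\mathbb R$ be any function, and let $\Delta_h:V\to\mathbb R$ $(h\in H)$ satisfy $\Delta_{hh'}(x)=\Delta_h(h'x)+\Delta_{h'}(x)$. Then there is a unique $F:V\to\mathbb R$ with $F(y)=r_0$ and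
$$F(hx)=F(x)+\Delta_h(x),\qquad F(ax)=F(x),\qquad F(bx)=F(x)+\beta(x)\qquad(x\in V,\ h\in H).$$

When $H$ is trivial and $V=P$ is free on $a,b$, this says that a function on the vertices of the Cayley tree can be prescribed by its increments along the edges.

*Proof.* Define maps on $V\times\mathbb R$ by
$$h:(x,r)\mapsto(hx,r+\Delta_h(x)),\qquad a:(x,r)\mapsto(ax,r),\qquad b:(x,r)\mapsto(bx,r+\beta(x)).$$
The maps $a$ and $b$ are bijections; the inverse of $b$ is $(x,r)\mapsto(b^{-1}x,r-\beta(b^{-1}x))$. The identity for $\Delta$ says that applying $h'$ and then $h$ is the same as applying $hh'$; it also gives $\Delta_1=0$. So the maps $h$ form an action of $H$. By the universal property of the free product, we get an action of $P$ on $V\times\mathbb R$ that covers its action on $V$. Every $v\in V$ is $py$ for exactly one $p\in P$, so the orbit of $(y,r_0)$ has exactly one point over each $v$: it is the graph of a function $F$ with $F(y)=r_0$. Applying $h,a,b$ to points $(x,F(x))$ of the orbit gives the three identities. The identities determine $F$ along every word in the generators and their inverses starting from $y$, so $F$ is unique.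 $\square$

We apply the lemma to right cosets $V=Py\subset K$, and, with trivial $H$ and $c,d$ in place of $a,b$, to cosets $Qy$.

## 8. Where the $b$-steps of $u_n$ take place

Put
$$\sigma_{n,i}=a^{k_{n,i}}\,t_{k_{n,i+1}}\cdots t_{k_{n,N_n}}\in P,\qquad\tau_{n,i}=c^{k_{n,i}}\,s_{k_{n,i+1}}\cdots s_{k_{n,N_n}}\in Q .$$
These mark where $b$ is applied when the word $u_n$, read from the right, acts on a point $z$. For $n=1$, $u_1=a^{-1}ba^{-1}ba^2$: the first $b$ is applied at $a^2z=\sigma_{1,2}z$, the second at $a^{-1}ba^2z=a\,t_2z=\sigma_{1,1}z$.

Let $e_P:P\to\mathbb Z$ be the homomorphism with $e_P(a)=1$, $e_P(b)=0$, $e_P(H)=0$, and $e_Q:Q\to\mathbb Z$ the one with $e_Q(c)=1$, $e_Q(d)=0$. Then $e_P(t_k)=0$, so $e_P(p_n)=0$, and likewise $e_Q(q_n)=0$: both homomorphisms vanish on $C$. Moreover $e_P(\sigma_{n,i})=k_{n,i}=e_Q(\tau_{n,i})$. In particular $a\notin C$ and $c\notin C$.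

**Lemma 7.** Let $y\in K$.

* (a) The map $(n,i,x)\mapsto\sigma_{n,i}x$, for $n\ge1$, $1\le i\le N_n$, $x\in Cy$, is injective.
* (b) If $z\in Py\setminus Cy$ and $n$ is given, there is at most one $i$ for which $\sigma_{n,i}z=\sigma_{m,j}x$ for some $m,j$ and some $x\in Cy$.

The same holds with $(Q,\tau)$ in place of $(P,\sigma)$.

*Proof.* Multiply by $y^{-1}$ on the right, so that $x\in C$ and $z\in P\setminus C$.

(a) If $\sigma_{n,i}x=\sigma_{m,j}x'$, applying $e_P$ gives $k_{n,i}=k_{m,j}$. As the blocks are disjoint, $(n,i)=(m,j)$, and then $x=x'$.

(b) If $\sigma_{n,i}z=\sigma_{m,j}x$, then $e_P(z)=k_{m,j}-k_{n,i}$. If $e_P(z)=0$, then $(m,j)=(n,i)$ and $z=x\in C$, a contradiction. So $e_P(z)\ne0$ is a difference of distinct elements of $I$, and such a difference determines the pair; in particular $e_P(z)$ determines $k_{n,i}$, hence $i$. The argument for $Q$ is the same with $e_Q$. $\square$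

## 9. Extending $f$ along the Bass–Serre tree

**Step 1.** *We organize $K$ by distance from $P$.* Let $T$ be the Bass–Serre tree of $K=P*_CQ$ (Serre, *Trees*, I.4.1, Thm. 7), written with right cosets by means of the inversion $x\mapsto x^{-1}$. Its vertices are the cosets $Px$ and $Qx$, its edges the cosets $Cx$, and $Cx$ joins $Px$ and $Qx$. That this graph is a tree is the theorem quoted.

Root $T$ at the vertex $P$. The *level* of a vertex is its distance to the root. The *depth* of $x\in K$ is $k$ if the edge $Cx$ joins a vertex of level $k$ to one of level $k+1$. We need four consequences.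

* The elements of depth $0$ are those whose edge contains the root, that is, the elements of $P$.
* An element $x$ lies in exactly two vertices, $Px$ and $Qx$. If its depth is $k$, one of them has level $k$ and the other level $k+1$.
* All elements of a coset $Cx$ have the same depth, as they give the same edge.
* The edges at a vertex $V$ are the $C$-cosets contained in $V$. If $V$ has level $k+1$, exactly one of them, called $E_V$, leads towards the root. Its elements have depth $k$, and all elements of $V\setminus E_V$ have depth $k+1$.

For example, $a$ has depth $0$. The vertex $Qa$ has level $1$ with $E_{Qa}=Ca$, and $ca\in Qa\setminus Ca$ since $c\notin C$; so $ca$ has depth $1$. Then $Pca$ has level $2$ with $E_{Pca}=Cca$, and $aca$ has depth $2$ since $a\notin C$.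

Let $f:H\to[0,1]$ be slowly oscillating. We construct $\hat f:K\to\mathbb R$ by recursion on depth.

**Step 2.** *We define $\hat f$ on $P$, changing as little as possible.* Apply Lemma 6 with $V=P$, $y=1$, $r_0=f(1)$, $\beta=0$ and
$$\Delta_h(x)=f(hx)-f(x)\ \text{ for }x\in H,\qquad\Delta_h(x)=0\ \text{ for }x\in P\setminus H.$$
The condition on $\Delta$ holds: for $x\in H$ the sum $\Delta_h(h'x)+\Delta_{h'}(x)$ telescopes, and for $x\notin H$ also $h'x\notin H$, so all terms are $0$. This gives $\hat f$ on $P$. It extends $f$, since $\hat f(h)=f(1)+\Delta_h(1)=f(h)$. It is invariant under left multiplication by $a$ and $b$, and $\hat f(hx)=\hat f(x)$ for $h\in H$, $x\in P\setminus H$.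

**Step 3.** *We pass from depth $\le k$ to depth $\le k+1$, one vertex at a time.* Suppose $\hat f$ is defined on all elements of depth $\le k$. For $x$ of depth $k$ put
$$\gamma_n(x)=\hat f(p_nx)-\hat f(x);$$
here $p_nx\in Cx$ also has depth $k$. Let $V$ be a vertex of level $k+1$, with $E_V=Cy$. On $E_V$ the function is already there, and we must extend it to $V$.

First let $V=Py$. Define $\beta_V:V\to\mathbb R$ by
$$\beta_V(\sigma_{n,i}x)=\frac{\gamma_n(x)}{N_n}\quad(x\in Cy,\ n\ge1,\ 1\le i\le N_n),\qquad\beta_V=0\ \text{elsewhere}.\tag{9.1}$$
This is well defined by Lemma 7(a). Let $F_V:V\to\mathbb R$ be the function from Lemma 6 with $F_V(y)=\hat f(y)$, $\Delta_h=0$ and $\beta=\beta_V$. It is invariant under $H$ and $a$, so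
$$F_V(t_kx)=F_V(a^{-k}ba^kx)=F_V(ba^kx)=F_V(a^kx)+\beta_V(a^kx)=F_V(x)+\beta_V(a^kx).$$
Applying the letters $t_{k_{n,N_n}},\dots,t_{k_{n,1}}$ of $u_n$ one after the other, starting at $z$, and using $p_n=g_nu_n$ with $g_n\in H$, we get
$$F_V(p_nz)-F_V(z)=F_V(u_nz)-F_V(z)=\sum_{i=1}^{N_n}\beta_V(\sigma_{n,i}z)\qquad(z\in V).\tag{9.2}$$

We check that $F_V$ agrees with $\hat f$ on $E_V=Cy$. For $z\in Cy$ each of the $N_n$ summands in (9.2) is $\gamma_n(z)/N_n$, so $F_V(p_nz)-F_V(z)=\gamma_n(z)=\hat f(p_nz)-\hat f(z)$. Thus the two functions on $Cy$ have the same increments under every $p_n$, hence also under every $p_n^{-1}$, and the same value at $y$. As the $p_n$ generate $C$, they agree on $Cy$.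

If $V=Qy$, do the same with $(\{1\},c,d,\tau,q_n)$ in place of $(H,a,b,\sigma,u_n)$. Then $F_V$ is invariant under $c$, and (9.2) holds with $\tau$ in place of $\sigma$, since $p_nz=q_nz$ and $q_n$ is the product of the $s_{k_{n,i}}$.

Now set $\hat f=F_V$ on $V$, for every vertex $V$ of level $k+1$. Each element of depth $k+1$ lies in exactly one vertex of level $k+1$, and on elements of depth $k$ nothing changes. So $\hat f$ is consistently defined on all elements of depth $\le k+1$, and, by recursion, on $K$.

**Step 4.** *We collect what holds on all of $K$.* Put $\gamma_n(x)=\hat f(p_nx)-\hat f(x)$ for all $x\in K$. Every $x\in K$ lies in the vertices $Px$ and $Qx$, and only $Px$ can be the root. Hence: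

* $\hat f(ax)=\hat f(x)$ and $\hat f(cx)=\hat f(x)$ for all $x\in K$;
* $\hat f(hx)=\hat f(x)$ for all $h\in H$, $x\in K\setminus H$, and $\hat f=f$ on $H$;
* $\hat f(bx)-\hat f(x)$ is $0$ if $x\in P$, and $\beta_{Px}(x)$ otherwise; $\hat f(dx)-\hat f(x)=\beta_{Qx}(x)$ always;
* if $V$ is a vertex other than the root and $z\in V$, then
$$\gamma_n(z)=\sum_{i=1}^{N_n}\beta_V(\sigma_{n,i}z)\quad(V\text{ a }P\text{-coset}),\qquad\gamma_n(z)=\sum_{i=1}^{N_n}\beta_V(\tau_{n,i}z)\quad(V\text{ a }Q\text{-coset}).\tag{9.3}$$

In the example of Section 6 with the present blocks and $n=1$: at $x=u_1^{-1}$ we have $\gamma_1(x)=f(g_1)-f(1)=1$. In $V=Qx$ the value $\beta_V=\frac12$ is put at $\tau_{1,2}x=c^2x$ and at $\tau_{1,1}x=c^{-1}dc^2x$. Following $q_1=c^{-1}dc^{-1}dc^2$ from $x$, the function climbs from $0$ to $\frac12$ at the first $d$ and to $1$ at the second, and arrives at $q_1x=g_1$ with the right value.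

## 10. The increments decay, so $\hat f$ is slowly oscillating

**Step 1.** *We bound the increments at depth $0$.* Let $x\in P$. Since $u_n\in\langle a,b\rangle$ and $\hat f$ is invariant under $a,b$ on $P$,
$$\gamma_n(x)=\hat f(g_nu_nx)-\hat f(u_nx).\tag{10.1}$$
This is $0$ unless $h=u_nx\in H$, in which case it equals $f(g_nh)-f(h)$. So $|\gamma_n|\le1$ at depth $0$.

**Step 2.** *We show that the increments at least halve with each unit of depth.* Let $z$ have depth $k+1$, and let $V$ be the vertex of level $k+1$ containing $z$; so $z\notin E_V$. Say $V=Py$ with $E_V=Cy$. In the first sum of (9.3) a summand $\beta_V(\sigma_{n,i}z)$ can be nonzero only if $\sigma_{n,i}z=\sigma_{m,j}x$ for some $m,j$ and $x\in Cy$. By Lemma 7(b) this happens for at most one $i$. So either $\gamma_n(z)=0$, or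
$$\gamma_n(z)=\frac{\gamma_m(x)}{N_m}\quad\text{with }x\text{ of depth }k\text{ and }z=\sigma_{n,i}^{-1}\sigma_{m,j}x\text{ for some }i,m,j.\tag{10.2}$$
If $V=Qy$, the same holds with $\tau$ in place of $\sigma$. Since $N_m\ge2$, induction starting from Step 1 gives
$$|\gamma_n(x)|\le2^{-k}\qquad\text{for all }n\text{ and all }x\text{ of depth }k.\tag{10.3}$$

**Step 3.** *We show that at each depth only finitely many increments are large compared with their block length.* Claim: for all $k\ge0$ and $\varepsilon>0$ the set
$$M_k(\varepsilon)=\{(n,x):x\text{ of depth }k,\ |\gamma_n(x)|>\varepsilon N_n\}$$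
is finite. By (10.3), $|\gamma_n|\le1$, so only $n$ with $N_n<1/\varepsilon$ occur. These are finitely many, as $N_n=n+1$. Now use induction on $k$.

For $k=0$ and one of these $n$, formula (10.1) shows that $x=u_n^{-1}h$ with $h\in H$ and $|f(g_nh)-f(h)|>\varepsilon N_n$. Since $f$ is slowly oscillating on $H$, there are finitely many such $h$.

For $k+1$, let $(n,z)\in M_{k+1}(\varepsilon)$. By Step 2, $\gamma_n(z)=\gamma_m(x)/N_m$ with $x$ of depth $k$, and this has absolute value $>\varepsilon N_n\ge\varepsilon$. So $|\gamma_m(x)|>\varepsilon N_m$, that is, $(m,x)$ lies in the finite set $M_k(\varepsilon)$. Then $z=\sigma_{n,i}^{-1}\sigma_{m,j}x$, or $z=\tau_{n,i}^{-1}\tau_{m,j}x$, where $n$ is one of finitely many, $(m,x)$ is one of finitely many, $i\le N_n$ and $j\le N_m$. So there are finitely many $(n,z)$.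

**Step 4.** *We check slow oscillation of $\hat f$ on generators.* The group $K$ is generated by $H\cup\{a,b,c,d\}$, so by Lemma 1 it suffices to look at these elements. We use the list in Step 4 of Section 9.

For $a$ and $c$ the increments are $0$. For $h\in H$ the increment $\hat f(hx)-\hat f(x)$ is $0$ off $H$, and on $H$ it is that of the slowly oscillating $f$.

For $b$, suppose $|\hat f(bw)-\hat f(w)|>\varepsilon$. Then $w\notin P$, and the increment is $\beta_V(w)$ with $V=Pw$. So $w=\sigma_{n,i}x$ with $x\in E_V$ of some depth $k$ and $|\gamma_n(x)|/N_n>\varepsilon$. By (10.3), $2^{-k}>\varepsilon$, so only finitely many $k$ occur. For each of them $(n,x)$ lies in the finite set $M_k(\varepsilon)$, and $i\le N_n$. So there are finitely many such $w$.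

For $d$ the same argument works with $V=Qw$ and $\tau$; here $V$ is never the root.

**Step 5.** *We return to values in $[0,1]$.* Put $\tilde f=\min(\max(\hat f,0),1)$. Truncation is 1-Lipschitz, so $\tilde f$ is slowly oscillating. It extends $f$, because $f$ has values in $[0,1]$, and it inherits $\tilde f(hx)=\tilde f(x)$ for $h\in H$, $x\in K\setminus H$. This proves (ii), and with it Proposition 5. $\square$

Both parts of the choice of blocks have now been used: $N_n\to\infty$ in Step 3, and the differences of powers of $2$ together with $N_n\ge2$ in Step 2. Step 2 bounds the depths that matter, and Step 3 deals with each of them.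

## 11. A chain of length $\kappa$: proof of Theorem A

**Step 1.** *We fix the cardinal and the bookkeeping.* Let $\kappa=\max(2,|H|)^{\aleph_0}$. Then $\kappa^{\aleph_0}=\kappa\ge2^{\aleph_0}$ and $|H|\le\kappa$. König's theorem, $\kappa^{\operatorname{cf}(\kappa)}>\kappa$, gives $\operatorname{cf}(\kappa)>\omega$.

We need a surjection $\eta\mapsto(\pi_1(\eta),\pi_2(\eta))$ of $\kappa$ onto $\kappa\times\kappa$ with $\pi_1(\eta)\le\eta$. Composing a bijection $\kappa\to\kappa\times\kappa\times\kappa$ with the projection to the first two factors gives a map $\pi$ all of whose fibres have size $\kappa$. Replace $\pi(\eta)$ by $(0,0)$ whenever its first coordinate exceeds $\eta$. The result is still onto: the fibre of $\pi$ over $(\alpha,\xi)$ has size $\kappa>|\alpha|$, so it contains some $\eta\ge\alpha$, and at this $\eta$ nothing was changed.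

**Step 2.** *We build the groups.* Define $G_\alpha$ $(\alpha<\kappa)$ with $|G_\alpha|\le\kappa$ by recursion. Let $G_0=H$, and $G_\alpha=\bigcup_{\eta<\alpha}G_\eta$ for limit $\alpha$. Once $G_\alpha$ is defined, enumerate the set $G_\alpha^{\mathbb N}$ of all sequences in $G_\alpha$, which has size $\le\kappa^{\aleph_0}=\kappa$, as $(s_{\alpha,\xi})_{\xi<\kappa}$, repetitions allowed. Let $G_{\eta+1}$ be the group $K$ of Proposition 5 for the group $G_\eta$ and the sequence $s_{\pi_1(\eta),\pi_2(\eta)}$; this is a sequence in $G_{\pi_1(\eta)}\subset G_\eta$, already enumerated because $\pi_1(\eta)\le\eta$. The size bound persists, since $|K|\le|G_\eta|+\aleph_0\le\kappa$ and unions of at most $\kappa$ sets of size $\le\kappa$ have size $\le\kappa$.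

Let $G=\bigcup_{\alpha<\kappa}G_\alpha$. Then $|G|\le\kappa$, and since each of the $\kappa$ steps $G_\eta\subsetneq G_{\eta+1}$ adds a new element, $|G|=\kappa$.

**Step 3.** *$G$ is strongly bounded.* We verify the hypothesis of Lemma 4 with the $\lambda_n$ of Proposition 5. Let $(g_n)$ be a sequence in $G$. Each $g_n$ lies in some $G_{\alpha_n}$, and as $\operatorname{cf}(\kappa)>\omega$ all of them lie in one $G_\alpha$ with $\alpha<\kappa$. So $(g_n)=s_{\alpha,\xi}$ for some $\xi$, and $(\alpha,\xi)=(\pi_1(\eta),\pi_2(\eta))$ for some $\eta$. By Proposition 5(i) there are $a,b,c,d\in G_{\eta+1}$ such that each $g_n$ is a nonempty word of length $\le\lambda_n$ in them and their inverses. By Lemma 4, $G$ is strongly bounded, and by Lemma 3 it is pseudobounded. This is part 1 of Theorem A.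

**Step 4.** *We extend functions along the chain.* Let $f:H\to\mathbb R$ be bounded and slowly oscillating. If $f$ is constant, extend it by the same constant. Otherwise rescale affinely so that $\inf f=0$ and $\sup f=1$. Put $f_0=f$, let $f_{\eta+1}:G_{\eta+1}\to[0,1]$ be the extension of $f_\eta$ from Proposition 5(ii), and take unions at limits. Write $G_\kappa=G$ and $f_\kappa=\bar f=\bigcup_{\alpha<\kappa}f_\alpha$. For Proposition 5 to apply at every stage, each $f_\eta$ must be slowly oscillating, so we prove along with the recursion, for all $\eta\le\kappa$:

* (I) $f_\eta(gx)=f_\eta(x)$ whenever $\alpha<\eta$, $g\in G_\alpha$, $x\in G_\eta\setminus G_\alpha$;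
* (II) $f_\eta$ is slowly oscillating.

*Stage $0$.* (I) is empty, and (II) is the hypothesis on $f$.

*Successor $\eta+1$.* (II) is Proposition 5(ii). For (I) let $\alpha\le\eta$ and $g\in G_\alpha$. If $x\in G_{\eta+1}\setminus G_\eta$, Proposition 5(ii) for the group $G_\eta\ni g$ gives $f_{\eta+1}(gx)=f_{\eta+1}(x)$. If $x\in G_\eta\setminus G_\alpha$, then $\alpha<\eta$ and we use (I) for $\eta$.

*Limit $\eta$.* For (I), the point $x\in G_\eta\setminus G_\alpha$ lies in $G_{\eta'}$ for some $\eta'$ with $\alpha<\eta'<\eta$; use (I) for $\eta'$. For (II) let $g\in G_\eta$, say $g\in G_\alpha$ with $\alpha<\eta$, and let $\varepsilon>0$. By (I), $f_\eta(gx)-f_\eta(x)=0$ for all $x\notin G_\alpha$. For $x\in G_\alpha$ the difference is $f_\alpha(gx)-f_\alpha(x)$, which exceeds $\varepsilon$ in absolute value for only finitely many $x$, since $f_\alpha$ is slowly oscillating. By Lemma 1, $f_\eta$ is slowly oscillating.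

At limit stages the invariance clause of Proposition 5(ii) is indispensable: without it, a small exceptional set at each stage could add up to an infinite one.

For $\eta=\kappa$ we get a slowly oscillating $\bar f:G\to[0,1]$ extending $f$. Its values lie in $[0,1]$ and its restriction to $H$ has infimum $0$ and supremum $1$, so $\bar f$ has the same infimum and supremum as $f$. Undo the rescaling. This is part 2 of Theorem A. $\square$

## 12. The group of integers inside $G$: the Corollary and the sharpness of Theorem B

*Proof of the Corollary.* Take $H=\mathbb Z$ and $f=1_{\{1,2,3,\dots\}}$. It is slowly oscillating, since for each $m$ we have $f(m+n)\ne f(n)$ for only finitely many $n$. Let $G$ be the group from Theorem A. It is pseudobounded, and $|G|=\aleph_0^{\aleph_0}=2^{\aleph_0}$. Let $\bar f:G\to[0,1]$ be the slowly oscillating extension of $f$. It takes each of the values $0$ and $1$ infinitely often, already on $\mathbb Z$. For any $c\in\mathbb R$ there is a neighbourhood $U$ of $c$ that misses $0$ or misses $1$; then $G\setminus\bar f^{-1}(U)$ contains $\bar f^{-1}(0)$ or $\bar f^{-1}(1)$ and is infinite. So $\bar f$ is not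 constant at infinity. $\square$

The group $G$ does not depend on the function, so we can use it for all intervals at once.

*Proof of sharpness in Theorem B.* Let $G$ be as above and let $u<v$. Rescale $f$ to take the two values $u$ and $v$ on $\mathbb Z$, and let $\varphi:G\to\mathbb R$ be the slowly oscillating extension with infimum $u$ and supremum $v$. Both values are taken infinitely often, so $u,v\in L(\varphi)$, and $L(\varphi)\subset[u,v]$. By the part of Theorem B proved in Section 4, $L(\varphi)$ is an interval. Hence $L(\varphi)=[u,v]$. For $u=v$ take the constant function. $\square$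

So although the function on $\mathbb Z$ jumps from $0$ to $1$ in one step, every slowly oscillating extension of it to $G$ with values in $[0,1]$ comes arbitrarily close to each number in $[0,1]$ infinitely often.
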